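\title{The center of a finite $W$-superalgebra}

\begin{abstract}
Let $\mathfrak g$ be a basic classical Lie superalgebra over $\mathbb C$, let $e\in\mathfrak g_{\bar0}$ be nilpotent, and let $U(\mathfrak g,e)$ be the finite $W$-superalgebra. We prove that the center of $U(\mathfrak g,e)$ is the image of the center of $U(\mathfrak g)$ under the canonical projection, for every $\mathfrak g$ and every $e$; this is the statement of a conjecture in a paper of Zeng and Shu. The proof is uniform and uses no description of the center of $U(\mathfrak g)$. One passes to symbols for the Kazhdan filtration. A Poisson central element of $\operatorname{gr}U(\mathfrak g,e)$ lifts, at each point of an affine subspace $M\subset\mathfrak g_{\bar0}^*$, to a $\mathfrak g$-invariant in a completion of $S(\mathfrak g)$. All these lifts are expansions of one rational object with poles along a divisor, and since they exist outside a set of codimension two, that object is polynomial.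
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The algebra $U(\mathfrak g,e)$}

We work over $\mathbb C$. Subscripts $\bar0,\bar1$ denote parity and $|a|$ is the parity of a homogeneous element $a$; a formula that contains $|a|$ is meant for homogeneous $a$ and extended linearly. In an associative superalgebra, $[a,b]=ab-(-1)^{|a||b|}ba$. The vectors of every basis that we name are parity-homogeneous.

Let $\mathfrak g=\mathfrak g_{\bar0}\oplus\mathfrak g_{\bar1}$ be a Lie superalgebra with a bilinear form $(\cdot,\cdot)$. We use only the following two properties.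
\begin{itemize}
\item[(A1)] $\mathfrak g$ is finite dimensional, $\mathfrak g_{\bar0}$ is reductive, and the form is nondegenerate, even ($(\mathfrak g_{\bar0},\mathfrak g_{\bar1})=0$), supersymmetric ($(x,y)=(-1)^{|x||y|}(y,x)$) and invariant ($([x,y],z)=(x,[y,z])$).
\item[(A2)] There is $x_0\in\mathfrak g_{\bar0}$ such that $\operatorname{ad}x_0|_{\mathfrak g_{\bar1}}$ is invertible.
\end{itemize}
Both hold for all basic classical Lie superalgebras, including $\mathfrak{gl}(m|n)$, $\mathfrak{psl}(n|n)$ with $n\ge2$, and reductive Lie algebras. For (A2), recall that the odd roots, that is, the weights of a Cartan subalgebra $\mathfrak h$ of $\mathfrak g_{\bar0}$ on $\mathfrak g_{\bar1}$, are all nonzero; any $x_0\in\mathfrak h$ off their finitely many kernels will do. By (A1) the form is skew and nondegenerate on $\mathfrak g_{\bar1}$, so $\dim\mathfrak g_{\bar1}$ is even.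

Let $e\in\mathfrak g_{\bar0}$ be nilpotent and fix an $\mathfrak{sl}_2$-triple $(e,h,f)$ in $\mathfrak g_{\bar0}$; for $e=0$ we take the triple $(0,0,0)$. The \emph{Dynkin grading} is $\mathfrak g=\bigoplus_{i\in\mathbb Z}\mathfrak g(i)$ with $\mathfrak g(i)=\{x:[h,x]=ix\}$. We shall use two facts about it. By invariance $(i+j)(x,y)=0$ for $x\in\mathfrak g(i)$, $y\in\mathfrak g(j)$, so the form pairs $\mathfrak g(i)$ only with $\mathfrak g(-i)$. By the representation theory of $\mathfrak{sl}_2$, the map $\operatorname{ad}e$ is injective on $\bigoplus_{i<0}\mathfrak g(i)$ and maps $\mathfrak g(-1)$ bijectively onto $\mathfrak g(1)$.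

Put $\chi=(e,\cdot)\in\mathfrak g^*$. It vanishes on $\mathfrak g_{\bar1}$ and on $\mathfrak g(i)$ for $i\ne-2$. The form $\langle x,y\rangle=\chi([x,y])=([e,x],y)$ on $\mathfrak g(-1)$ is even and nondegenerate; it is symplectic on $\mathfrak g(-1)_{\bar0}$ and symmetric on $\mathfrak g(-1)_{\bar1}$. Let $\mathfrak l\subset\mathfrak g(-1)$ be a $\mathbb Z_2$-graded isotropic subspace and set
\[
\mathfrak m=\bigoplus_{i\le-2}\mathfrak g(i)\oplus\mathfrak l .
\]
This is a subalgebra. The degree $-2$ part of $[\mathfrak m,\mathfrak m]$ is $[\mathfrak l,\mathfrak l]$, so isotropy of $\mathfrak l$ says exactly that $\chi([\mathfrak m,\mathfrak m])=0$: the restriction $\chi|_{\mathfrak m}$ is a character. Let $I_\chi$ be the left ideal of $U(\mathfrak g)$ generated by all $x-\chi(x)$ with $x\in\mathfrak m$, let $Q=U(\mathfrak g)/I_\chi$, and let $\mathrm{Pr}\colon U(\mathfrak g)\to Q$ be the projection. For $x\in\mathfrak m$ and $u\in U(\mathfrak g)$ we have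
\[
[x,u]=(x-\chi(x))u-(-1)^{|x||u|}u(x-\chi(x)),
\]
because $\chi(x)=0$ for odd $x$. Hence $[x,u]\in I_\chi$ for all $x\in\mathfrak m$ if and only if $I_\chi u\subset I_\chi$. The set of such $u$ is a subalgebra of $U(\mathfrak g)$. It contains $I_\chi$: for $u=a(x'-\chi(x'))$ we have $[x,u]=[x,a](x'-\chi(x'))\pm a[x,x']$, and $[x,x']\in\mathfrak m$ is killed by $\chi$. So $\operatorname{ad}\mathfrak m$ acts on $Q$, and
\[
U(\mathfrak g,e)=Q^{\operatorname{ad}\mathfrak m}=\{u\in U(\mathfrak g): I_\chi u\subset I_\chi\}/I_\chi
\]
is an associative superalgebra. When $\mathfrak l$ is maximal among graded isotropic subspaces, $U(\mathfrak g,e)$ is the \emph{finite $W$-superalgebra} of the pair $(\mathfrak g,e)$. Our argument never uses maximality, and we keep the notation $U(\mathfrak g,e)$ for any graded isotropic $\mathfrak l$.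

\subsection{The question and the result}

The second description of $U(\mathfrak g,e)$ shows what it measures: it acts on $Q$ by right multiplication, and these operators are all the endomorphisms of the left $U(\mathfrak g)$-module $Q$. The center $Z(U(\mathfrak g))$ acts on every module by endomorphisms that commute with all other endomorphisms. So $\mathrm{Pr}$ restricts to an algebra homomorphism from $Z(U(\mathfrak g))$ to the center $Z(U(\mathfrak g,e))$, and one asks whether every central element arises in this way. For $e=0$ we have $\mathfrak m=0$ and $U(\mathfrak g,0)=U(\mathfrak g)$, and there is nothing to prove. For $\mathfrak{sl}_2$ and $e\ne0$ the algebra $U(\mathfrak g,e)$ is the polynomial ring generated by the image of the Casimir element (Section~\ref{sec:examples}), so the answer is again yes, although the algebra has shrunk to its center. It is known that the answer is yes for semisimple Lie algebras, for $\mathfrak{osp}(1|2)$ with $e$ regular nilpotent, and for $\mathfrak{gl}(m|n)$ with $e$ regular nilpotent. The conjecture posed in \cite{ZS} is that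
\[
Z(U(\mathfrak g,e))=\mathrm{Pr}\bigl(Z(U(\mathfrak g))\bigr)
\]
for every basic classical $\mathfrak g$ and every nilpotent $e\in\mathfrak g_{\bar0}$, with $\mathfrak l$ maximal isotropic.

For a superalgebra $A$ the word ``center'' has two readings: the ordinary \emph{center}, defined by $zu=uz$ for all $u$, and the \emph{supercenter}, defined by $[z,u]=0$ for all $u$. Both are $\mathbb Z_2$-graded, as one sees by testing against homogeneous $u$, and they have the same even elements. They can differ in their odd elements: in $\mathbb C[\eta]/(\eta^2-1)$ with $\eta$ odd, $\eta$ is central, while $[\eta,\eta]=2$. We treat both readings.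

\begin{theorem}\label{thm:main}
Assume \textup{(A1)} and \textup{(A2)}, let $e\in\mathfrak g_{\bar0}$ be nilpotent and let $\mathfrak l\subset\mathfrak g(-1)$ be a graded isotropic subspace. Then the center and the supercenter of $U(\mathfrak g,e)$ coincide, are purely even, and equal $\mathrm{Pr}(Z(U(\mathfrak g)))$. Moreover $\mathrm{Pr}|_{Z(U(\mathfrak g))}$ is injective. In particular the conjecture holds for all basic classical $\mathfrak g$ and all nilpotent $e\in\mathfrak g_{\bar0}$.
\end{theorem}

The case $e=0$ of the first assertion shows that $Z(U(\mathfrak g))$ is the same in both readings. The proof uses neither the known cases listed above nor any description of $Z(U(\mathfrak g))$.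

\subsection{The geometry behind the proof}

The Kazhdan filtration turns $U(\mathfrak g)$ into the Poisson superalgebra $S(\mathfrak g)$ of functions on $\mathfrak g^*$, the module $Q$ into the functions on the affine subspace of functionals that agree with $\chi$ on $\mathfrak m$, and $U(\mathfrak g,e)$ into the algebra $B$ of $\mathfrak m$-invariant functions on this subspace. The subspace is transversal to the coadjoint orbits. One therefore expects a Poisson central element of $B$ to be constant along the traces of the orbits, and to extend in exactly one way to an invariant function near the subspace. This suggests the answer yes, provided the extension is a polynomial on all of $\mathfrak g^*$.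

In the super case this proviso has content. An invariant in $S(\mathfrak g)=S(\mathfrak g_{\bar0})\otimes\Lambda(\mathfrak g_{\bar1})$ is determined by its component $F\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$, through a recursion that divides by a polynomial $\Delta$, and not every $F$ survives the division. One might fear that the smaller algebra $B$ sees fewer of these divisibility conditions and so has a larger Poisson center. It does not, because the even part $M$ of the subspace meets every regular orbit, so that its saturation misses only a set of codimension two and meets every component of the divisor $\Delta=0$.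

Section~\ref{sec:symbols} sets up the filtration and states the Poisson version of the theorem; Section~\ref{sec:examples} works it out by hand for $\mathfrak{gl}(1|1)$ and $\mathfrak{osp}(1|2)$. Sections~\ref{sec:B} and~\ref{sec:slice} describe $B$ and $M$. Section~\ref{sec:local} constructs the local invariant extensions, Section~\ref{sec:global} shows that they come from one polynomial, and Section~\ref{sec:final} returns to $U(\mathfrak g,e)$.

\section{Passing to symbols}\label{sec:symbols}

\subsection{Supercommutative algebra}

For a superspace $V$, $S(V)=S(V_{\bar0})\otimes\Lambda(V_{\bar1})$ is the free supercommutative algebra on $V$, where supercommutative means $ab=(-1)^{|a||b|}ba$. A \emph{derivation} of parity $|D|$ satisfies $D(ab)=D(a)b+(-1)^{|D||a|}aD(b)$. On a free supercommutative algebra a derivation can be prescribed freely on the generators. If $D,D'$ are derivations and $a$ is an element, then $aD$ and $[D,D']$ are derivations. A \emph{Poisson superalgebra} is a supercommutative algebra with an even Lie superbracket $\{\cdot,\cdot\}$ such that $\{a,\cdot\}$ is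 a derivation of parity $|a|$. The \emph{Lie--Poisson bracket} on $S(\mathfrak g)$ is the one that extends the bracket of $\mathfrak g$. The \emph{Poisson center} of a Poisson superalgebra $B$ is $\{z:\{z,B\}=0\}$; it is $\mathbb Z_2$-graded. We write $D_y=\{y,\cdot\}$ for $y\in\mathfrak g$, so that $[D_y,D_{y'}]=D_{[y,y']}$ and $S(\mathfrak g)^{\mathfrak g}$ is the common kernel of the $D_y$. Odd elements of $S(\mathfrak g)$ square to zero, so algebra homomorphisms $S(\mathfrak g)\to\mathbb C$ kill them: the points of $\mathfrak g^*$ at which one can evaluate are the $p\in\mathfrak g_{\bar0}^*$, extended by zero to $\mathfrak g_{\bar1}$.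

\subsection{The Kazhdan filtration}

The generators $x-\chi(x)$ of $I_\chi$ are not homogeneous for the standard filtration of $U(\mathfrak g)$, and their standard symbols forget $\chi$. The remedy is to shift degrees so that $\mathfrak g(-2)$, where $\chi$ lives, has degree $0$. Give $\mathfrak g(i)$ the \emph{Kazhdan degree} $i+2$, and let $U_{\le n}$, $n\in\mathbb Z$, be the span of the products of homogeneous elements of $\mathfrak g$ of total degree $\le n$.

The bracket of elements of degrees $i+2$ and $j+2$ has degree $(i+2)+(j+2)-2$. Fix an ordered basis of $\mathfrak g$, homogeneous for the Dynkin grading. By the PBW theorem the ordered monomials, with odd vectors occurring to exponent at most $1$, form a basis of $U(\mathfrak g)$. Rewriting a product by the rules $xy=\pm yx+[x,y]$ and, for odd $x$, $x^2=\frac12[x,x]$ produces shorter products of smaller degree. So the ordered monomials of degree $\le n$ form a basis of $U_{\le n}$, and $\operatorname{gr}U(\mathfrak g)=S(\mathfrak g)$ with the Kazhdan grading. By the Leibniz rule the supercommutator of two products is a sum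 of products in which two factors are replaced by their bracket. Hence $[U_{\le a},U_{\le b}]\subset U_{\le a+b-2}$, and the induced bracket on $S(\mathfrak g)$ is the Lie--Poisson bracket. For $u\in U_{\le n}$ we write $\sigma_n(u)\in S(\mathfrak g)$ for its class modulo $U_{\le n-1}$, its \emph{symbol} in degree $n$. Let $Q_{\le n}$ be the image of $U_{\le n}$, filter $U(\mathfrak g,e)$ by its intersections with the $Q_{\le n}$, and use $\sigma_n$ for symbols in $\operatorname{gr}Q$ as well. All filtrations are compatible with parity, so symbols preserve parity.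

Choose a graded complement $\mathfrak p(-1)$ of $\mathfrak l$ in $\mathfrak g(-1)$ and put $\mathfrak p=\bigoplus_{i\ge0}\mathfrak g(i)\oplus\mathfrak p(-1)$, so that $\mathfrak g=\mathfrak p\oplus\mathfrak m$ and $\chi|_{\mathfrak p}=0$. Let $x_1,\dots,x_r$ be a basis of $\mathfrak m$, homogeneous for parity and the Dynkin grading, and put $\tilde x_k=x_k-\chi(x_k)$. Each $\tilde x_k$ is Kazhdan homogeneous, since $\chi(x_k)\ne0$ forces degree $0$. Let $I\subset S(\mathfrak g)$ be the ideal generated by the $\tilde x_k$ and let
\[
R=S(\mathfrak g)/I\cong S(\mathfrak p).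
\]

\begin{lemma}\label{lem:grQ}
We have $\operatorname{gr}I_\chi=I$ and $\operatorname{gr}Q=R$. The graded components of $R$ are finite dimensional and vanish in negative degree, so $Q_{\le-1}=0$.
\end{lemma}

\begin{proof}
Order the basis of $\mathfrak g$ with a basis of $\mathfrak p$ first and the $x_k$ last. Expanding $(x_k-\chi(x_k))^a$ in powers of $x_k$, and conversely, does not change degrees, so the ordered monomials in the basis of $\mathfrak p$ and the $\tilde x_k$ that have degree $\le n$ form a basis of $U_{\le n}$. Since $\chi|_{\mathfrak m}$ is a character, $x\mapsto x-\chi(x)$ extends to an automorphism of $U(\mathfrak m)$. It carries the augmentation ideal $U(\mathfrak m)\mathfrak m$, which is spanned by the nonconstant ordered monomials in the $x_k$, to $\sum_kU(\mathfrak m)\tilde x_k$. Therefore $I_\chi$ is spanned by the ordered monomials that contain some $\tilde x_k$. The symbols of these monomials span $I$, which gives the first two claims. The generators $\mathfrak p$ of $R$ have degrees $\ge1$, which gives the rest.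
\end{proof}

The filtration of $U(\mathfrak g)$ is in general not bounded below. The point of the lemma is that all generators of degree $\le0$ lie in $\mathfrak m$ and disappear in $Q$. Every induction on the degree below rests on this.

\subsection{The Poisson superalgebra $B$}

The ideal $I$ is not a Poisson ideal, so $R$ carries no bracket, just as $Q$ carries no product. We pass to the analog of $U(\mathfrak g,e)$. Let
\[
N(I)=\{s\in S(\mathfrak g):\{x,s\}\in I\text{ for all }x\in\mathfrak m\}.
\]
For $x,x'\in\mathfrak m$ the element $[x,x']\in\mathfrak m$ is killed by $\chi$, so it lies in $I$. Hence $\{x,a\tilde x_k\}=\{x,a\}\tilde x_k\pm a[x,x_k]\in I$, that is, $I\subset N(I)$, and $\mathfrak m$ acts on $R$ by derivations. For $s\in N(I)$ we have $\{a\tilde x_k,s\}=a\{x_k,s\}\pm\{a,s\}\tilde x_k\in I$, so $\{I,N(I)\}\subset I$. The Leibniz rule shows that $N(I)$ is a subalgebra, and the Jacobi identity $\{x,\{s,s'\}\}=\{\{x,s\},s'\}\pm\{s,\{x,s'\}\}$ shows that it is closed under the bracket. Thus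
\[
B=N(I)/I=R^{\mathfrak m}
\]
is a Poisson superalgebra, and the bracket of two elements of $B$ is computed from arbitrary lifts to $S(\mathfrak g)$.

\begin{lemma}\label{lem:symbols}
Let $u,u'\in U(\mathfrak g,e)$ with $u\in Q_{\le a}$ and $u'\in Q_{\le b}$. Then $\sigma_a(u),\sigma_b(u')\in B$, $\sigma_{a+b}(uu')=\sigma_a(u)\sigma_b(u')$, and $[u,u']\in Q_{\le a+b-2}$ has symbol $\{\sigma_a(u),\sigma_b(u')\}$ in degree $a+b-2$. In particular $\operatorname{gr}U(\mathfrak g,e)\subset B$, and the symbol of a supercentral element of $U(\mathfrak g,e)$ Poisson commutes with $\operatorname{gr}U(\mathfrak g,e)$.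
\end{lemma}

\begin{proof}
Choose representatives $\dot u\in U_{\le a}$, $\dot u'\in U_{\le b}$ with symbols $s,s'\in S(\mathfrak g)$. For $x\in\mathfrak m\cap\mathfrak g(i)$ the element $[x,\dot u]$ lies in $I_\chi\cap U_{\le a+i}$, and its symbol in degree $a+i$ is $\{x,s\}$; so $\{x,s\}\in\operatorname{gr}I_\chi=I$ and $s\in N(I)$. The elements $\dot u\dot u'$ and $[\dot u,\dot u']$ represent $uu'$ and $[u,u']$ and have symbols $ss'$ and $\{s,s'\}$.
\end{proof}

Proposition~\ref{prop:B} will show that $\operatorname{gr}U(\mathfrak g,e)=B$. The heart of the paper is the following commutative counterpart of Theorem~\ref{thm:main}.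

\begin{theorem}\label{thm:poisson}
The Poisson center of $B=\operatorname{gr}U(\mathfrak g,e)$ is the image of $S(\mathfrak g)^{\mathfrak g}$. It is purely even, and the map $S(\mathfrak g)^{\mathfrak g}\to B$ is injective.
\end{theorem}

\section{Two small cases}\label{sec:examples}

\subsection{$\mathfrak{gl}(1|1)$: where the poles come from}

Let $a=E_{11}$, $c=E_{11}+E_{22}$, $\xi_1=E_{12}$, $\xi_2=E_{21}$. Then $c$ is central, $[a,\xi_1]=\xi_1$, $[a,\xi_2]=-\xi_2$, $[\xi_1,\xi_2]=c$ and $[\xi_i,\xi_i]=0$. An even element of $S(\mathfrak g)$ has the form $F+H\xi_1\xi_2$ with $F,H\in\mathbb C[a,c]$, and it is killed by $D_a$ and $D_c$. Writing $F_a=\partial F/\partial a$, we have $\{\xi_1,F\}=-F_a\xi_1$ and $\{\xi_2,F\}=F_a\xi_2$, while $\{\xi_1,\xi_1\xi_2\}=-c\xi_1$ and $\{\xi_2,\xi_1\xi_2\}=c\xi_2$. The terms $\{\xi_i,H\}\xi_1\xi_2$ vanish, as they contain $\xi_i$ twice. So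
\[
\{\xi_1,F+H\xi_1\xi_2\}=-(F_a+cH)\xi_1,\qquad\{\xi_2,F+H\xi_1\xi_2\}=(F_a+cH)\xi_2 .
\]
Every $F\in S(\mathfrak g_{\bar0})=S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$ has exactly one invariant extension, $\tilde F=F-c^{-1}F_a\,\xi_1\xi_2$, but it may have a pole along $c=0$, the zero set of the determinant $\Delta=-c^2$ of the matrix $([\xi_i,\xi_j])$. The function $ac$ extends to the polynomial $ac-\xi_1\xi_2$; the function $a$ does not extend. Here $e=0$ and Theorem~\ref{thm:poisson} is a tautology, but the example shows that knowing the even component of a Poisson central element is not enough. One needs a reason for the poles to cancel.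

\subsection{$\mathfrak{osp}(1|2)$: the whole argument by hand}

Here $\mathfrak g_{\bar0}=\mathfrak{sl}_2$ with basis $e,h,f$, and $\mathfrak g_{\bar1}$ has a basis $\xi,\eta$ of weights $1,-1$ with
\[
[e,\eta]=\xi,\quad[f,\xi]=\eta,\quad[e,\xi]=[f,\eta]=0,\quad[\xi,\xi]=-2e,\quad[\xi,\eta]=h,\quad[\eta,\eta]=2f .
\]
Normalize the form by $(e,f)=1$. Then $\mathfrak g(-1)=\mathbb C\eta$ and $\langle\eta,\eta\rangle=2$, so $\mathfrak l=0$, $\mathfrak m=\mathbb Cf$, $I=(f-1)$ and $R=\mathbb C[h,e]\otimes\Lambda(\xi,\eta)$, with $\eta,h,\xi,e$ of Kazhdan degrees $1,2,3,4$.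

\emph{The algebra $B$.} On $R$ the derivation $D_f$ sends $h\mapsto2$, $e\mapsto-h$, $\xi\mapsto\eta$, $\eta\mapsto0$. It kills $\eta$, $\zeta=\xi-\frac12h\eta$ and $e+\frac14h^2$. These three elements and $h$ are free generators of $R$, in terms of which $D_f=2\,\partial/\partial h$. So $B$ is freely generated by $\eta$, $\zeta$ and $e+\frac14h^2$. (For $\mathfrak{sl}_2$ one drops $\xi,\eta$ and finds $B=\mathbb C[e+\frac14h^2]$. The Casimir element $2ef-h+\frac12h^2$ has image in $Q$ with symbol $2(e+\frac14h^2)$, so by Lemma~\ref{lem:symbols} and induction on the degree its powers form a basis of $U(\mathfrak{sl}_2,e)$.)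

\emph{Invariants.} Let $\omega=ef+\frac14h^2\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$. We have
\[
\{\eta,\omega\}=-f\xi+\tfrac12h\eta,\qquad\{\eta,\xi\eta\}=h\eta-2f\xi ,
\]
so $\Omega=\omega-\frac12\xi\eta$ is killed by $D_\eta$. It is killed by $\mathfrak g_{\bar0}$, which acts trivially on $\Lambda^2(\mathfrak g_{\bar1})$, and hence by $D_\xi=[D_e,D_\eta]$. Its image in $B$ is $\bar\Omega=e+\frac14h^2-\frac12\zeta\eta$, and $B=\mathbb C[\bar\Omega]\otimes\Lambda(\eta,\zeta)$.

\emph{The Poisson center.} From $\{\eta,h\eta\}=2fh$, $\{\xi,h\eta\}=h^2-\xi\eta$ and $\{h\eta,h\eta\}=2fh^2$ we get, after setting $f=1$,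
\[
\{\eta,\eta\}=2,\qquad\{\eta,\zeta\}=h-h=0,\qquad\{\zeta,\zeta\}=-2e-(h^2-\xi\eta)+\tfrac12h^2=-2\bar\Omega .
\]
If $z=a_0+a_1\eta+a_2\zeta+a_3\eta\zeta$ with $a_i\in\mathbb C[\bar\Omega]$ is Poisson central, then $\{\eta,z\}=2a_1+2a_3\zeta=0$ gives $a_1=a_3=0$, and then $\{\zeta,z\}=-2\bar\Omega a_2=0$ gives $a_2=0$. So the Poisson center is $\mathbb C[\bar\Omega]$, as Theorem~\ref{thm:poisson} predicts.

In general neither $S(\mathfrak g)^{\mathfrak g}$ nor the brackets in $B$ are available, and the invariant must be built from $z$. The three steps of the construction look as follows.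

\emph{Local extension.} Work with power series near a point where $f=1$. The field $D_h$ moves off the hyperplane $f=1$, since $D_hf=-2f$. Decompose $u\in R$, viewed as a polynomial in $h,e,\xi,\eta$, into $\operatorname{ad}h$-weight components $u_j$, and put $\hat u=\sum_ju_jf^{j/2}$, where $f^{j/2}$ is the binomial series in $f-1$. Then $D_h\hat u=0$ and $\hat u$ restricts to $u$. It is the only such series: if $n\ge1$ and $D_h((f-1)^na)=0$, then $-2nfa+(f-1)D_ha=0$, so $f-1$ divides $a$, and a $D_h$-invariant series that vanishes on $f=1$ is divisible by all powers of $f-1$. So $\hat u$ is the only candidate for an invariant extension. For $u=\eta$ it is $\eta f^{-1/2}$, which is neither polynomial nor invariant: $\{\eta,\eta f^{-1/2}\}=2f^{1/2}$, a trace of $\{\eta,\eta\}=2$ in $B$. For $u=\bar\Omega$ it is $\Omega$. Proposition~\ref{prop:local} says that Poisson centrality is what makes the candidate invariant.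

\emph{The rational object.} The matrix of odd brackets is $\beta=\begin{pmatrix}-2e&h\\h&2f\end{pmatrix}$, with $\Delta=\det\beta=-4\omega$. An invariant $F+H\xi\eta$ with $F=\varphi(\omega)$ must satisfy $\{\xi,F\}=-H(-2e\eta-h\xi)$ and $\{\eta,F\}=-H(h\eta-2f\xi)$. Solving this system by means of $\beta^{-1}=\Delta^{-1}\begin{pmatrix}2f&-h\\-h&-2e\end{pmatrix}$, with $\{\xi,\omega\}=-e\eta-\frac12h\xi$ and $\{\eta,\omega\}$ as above, is the formula of Lemma~\ref{lem:recursion}:
\begin{align*}
2H\xi\eta&=-\frac{\varphi'(\omega)}{\Delta}\Bigl(\xi\bigl(2f\{\xi,\omega\}-h\{\eta,\omega\}\bigr)+\eta\bigl(-h\{\xi,\omega\}-2e\{\eta,\omega\}\bigr)\Bigr)\\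
&=-\varphi'(\omega)\,\frac{-4ef-h^2}{\Delta}\,\xi\eta=-\varphi'(\omega)\,\xi\eta .
\end{align*}

\emph{No poles.} The denominator has canceled, and one could have predicted this without computing. Under the form, the plane $f=1$ in $\mathfrak{sl}_2^*$ is $e+\mathbb Ch+\mathbb Cf$. Every nonzero traceless $2\times2$ matrix is conjugate to a companion matrix $e+af$, so the $SL_2$-translates of the local extensions cover $\mathfrak{sl}_2\setminus\{0\}$. A rational function on $\mathbb C^3$ that is regular away from one point is a polynomial.

\section{The structure of $B$}\label{sec:B}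

We need two things from $B$: generators, which supply enough Hamiltonian vector fields in Section~\ref{sec:local}, and the equality $B=\operatorname{gr}U(\mathfrak g,e)$, without which the symbol of a central element need not be Poisson central in $B$. Both are problems of successive approximation: an element is invariant to leading order and must be corrected. The obstruction lies in the first cohomology of $\mathfrak m$ with coefficients in $R$, and we show that it vanishes. We recall the cochain complex in a form that takes care of the signs.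

\subsection{Cochains}

Let $K$ be the free supercommutative algebra on generators $c^1,\dots,c^r$ with $|c^k|=|x_k|+1$, and let $K^j$ be its part of degree $j$ in the $c^k$. The space $K\otimes\mathfrak m$ is a Lie superalgebra with $[ax,by]=(-1)^{|x||b|}ab[x,y]$, and $X=\sum_kc^kx_k$ is an odd element of it. Write $\frac12[X,X]=\sum_k\omega^kx_k$ with $\omega^k\in K^2$, and let $\delta_K$ be the odd derivation of $K$ with $\delta_Kc^k=-\omega^k$. Setting $\delta_K(ax)=(\delta_Ka)x$ gives an odd derivation of the Lie superalgebra $K\otimes\mathfrak m$ with $\delta_KX=-\frac12[X,X]$. Then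
\[
\delta_K^2X=-\tfrac12\bigl([\delta_KX,X]-[X,\delta_KX]\bigr)=-[\delta_KX,X]=\tfrac12[[X,X],X]=0
\]
by the Jacobi identity. So the derivation $\delta_K^2=\frac12[\delta_K,\delta_K]$ kills every $c^k$, and $\delta_K^2=0$.

For an $\mathfrak m$-module $V$, the space $C(\mathfrak m,V)=K\otimes V$ is a module over $K\otimes\mathfrak m$ by $(ax)(bv)=(-1)^{|x||b|}ab\,(xv)$. Let $\delta_K$ act on the first factor; then the operator $[\delta_K,X]$ is the action of the element $\delta_KX$. Put $\delta=\delta_K+X$. Then
\[
\delta^2=\delta_K^2+[\delta_K,X]+\tfrac12[X,X]=0 .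
\]
Put $C^j(\mathfrak m,V)=K^j\otimes V$. On $C^0=V$ we have $\delta v=\sum_kc^k\,x_kv$, so $\ker\delta|_V=V^{\mathfrak m}$. If $V$ is a supercommutative algebra on which $\mathfrak m$ acts by derivations, then $\delta$ is an odd derivation of $K\otimes V$.

\subsection{The linear part of the differential}

Let $\mathfrak p^0=\{y\in\mathfrak p:\chi([x,y])=0\text{ for all }x\in\mathfrak m\}$. It is graded for parity and the Dynkin grading. Let $\mathfrak p^1$ be a graded complement of $\mathfrak p^0$ in $\mathfrak p$.

\begin{lemma}\label{lem:dim}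
The map $\mathfrak p\to\mathfrak m^*$, $y\mapsto\chi([\cdot,y])$, is surjective. Hence $\dim\mathfrak p^1=r$, $\dim\mathfrak p^0=\dim\mathfrak g-2r$, and $\dim\mathfrak p^0_{\bar1}=\dim\mathfrak g_{\bar1}-2\dim\mathfrak m_{\bar1}$ is even.
\end{lemma}

\begin{proof}
Let $x\in\mathfrak m$ satisfy $\chi([x,\mathfrak p])=0$. As also $\chi([x,\mathfrak m])=0$, we get $([e,x],\mathfrak g)=0$, so $[e,x]=0$ and $x=0$ by injectivity of $\operatorname{ad}e$ in negative degrees. This is surjectivity. The map is even with kernel $\mathfrak p^0$, which gives the dimension formulas in each parity, and $\dim\mathfrak g_{\bar1}$ is even by (A1).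
\end{proof}

Let $C=C(\mathfrak m,R)$, the free supercommutative algebra on $\mathfrak p$ and the $c^k$. It has three gradings besides parity. The \emph{cohomological degree} is the degree in the $c^k$. The \emph{polynomial degree} is the total degree in all generators; we say that an element has \emph{order} $\ge m$ if all its components have polynomial degree $\ge m$. The \emph{Kazhdan degree} extends that of $R$ by giving $c^k$ the degree $i\ge1$ when $x_k\in\mathfrak g(-i)$. Since $\{x_k,\cdot\}$ changes the Kazhdan degree by $-i$, and since $\omega^k$ is a combination of products $c^ac^b$ for which $x_k$ occurs in $[x_a,x_b]$, the differential $\delta$ preserves the Kazhdan degree. All generators have Kazhdan degree $\ge1$, so in Kazhdan degree $n$ the polynomial degree is at most $n$.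

In $R$, an element $x\in\mathfrak m$ sends $y\in\mathfrak p$ to the class of $[x,y]$, which is $[x,y]_{\mathfrak p}+\chi([x,y])$ because $\chi|_{\mathfrak p}=0$; here the subscript denotes the projection along $\mathfrak m$. So $\delta=\delta_0+\delta_1$ with odd derivations
\[
\delta_0y=\sum_kc^k\chi([x_k,y]),\quad\delta_0c^k=0,\qquad\delta_1y=\sum_kc^k[x_k,y]_{\mathfrak p},\quad\delta_1c^k=-\omega^k .
\]
The part $\delta_0$ preserves the polynomial degree and $\delta_1$ raises it by one. By Lemma~\ref{lem:dim}, $\delta_0$ kills $\mathfrak p^0$ and maps $\mathfrak p^1$ isomorphically onto $K^1$: it is a Koszul differential.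

\begin{lemma}\label{lem:acyclic}
\begin{itemize}
\item[(a)] The kernel of $\delta_0$ on $S(\mathfrak p)$ is $S(\mathfrak p^0)$.
\item[(b)] Let $c\in C^j$, $j\ge1$, be a $\delta$-cocycle of Kazhdan degree $n$ and order $\ge m$. Then $c=\delta a$ with $a\in C^{j-1}$ of Kazhdan degree $n$ and order $\ge m$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\kappa$ be the odd derivation of $C$ with $\kappa(\mathfrak p)=0$ and $\kappa(\delta_0y)=y$ for $y\in\mathfrak p^1$. It preserves the Kazhdan and polynomial degrees and lowers the cohomological degree by one. The even derivation $\Theta=\delta_0\kappa+\kappa\delta_0$ is $0$ on $\mathfrak p^0$ and the identity on $\mathfrak p^1$ and on $K^1$. So $\Theta$ multiplies a monomial by its degree $\mu$ in the generators from $\mathfrak p^1\oplus K^1$. This degree is preserved by $\delta_0$, so the $\mu$-components $a_\mu$ of a $\delta_0$-closed element $a$ are $\delta_0$-closed, and $a_\mu=\mu^{-1}\delta_0\kappa a_\mu$ for $\mu>0$.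

(a) If $a\in S(\mathfrak p)$, then $\kappa a_\mu=0$, so $a=a_0\in S(\mathfrak p^0)$. The converse inclusion holds as $\delta_0\mathfrak p^0=0$.

(b) Let $c_m$ be the component of $c$ of polynomial degree $m$. The component of $\delta c=0$ of polynomial degree $m$ is $\delta_0c_m$. As $j\ge1$, only $\mu\ge1$ occurs in $c_m$, so $c_m=\delta_0a_m$ with $a_m\in C^{j-1}$ of polynomial degree $m$ and Kazhdan degree $n$. Then $c-\delta a_m$ is a cocycle of order $\ge m+1$. Iterating, we reach order $>n$, hence $0$.
\end{proof}

\subsection{Generators and quantization}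

Let $y_1,\dots,y_\nu$ be a homogeneous basis of $\mathfrak p^0$, $\nu=\dim\mathfrak g-2r$, and $w_1,\dots,w_r$ a homogeneous basis of $\mathfrak p^1$.

\begin{proposition}\label{prop:B}
\begin{itemize}
\item[(a)] There are $b_i\in B$ of the same parity and Kazhdan degree as $y_i$ with $b_i-y_i\in S^{\ge2}(\mathfrak p)$. The algebra $B$ is freely generated by $b_1,\dots,b_\nu$, and $R$ is freely generated by $b_1,\dots,b_\nu,w_1,\dots,w_r$. The number of odd $b_i$ is even.
\item[(b)] $\operatorname{gr}U(\mathfrak g,e)=B$.
\end{itemize}
\end{proposition}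

\begin{proof}
(a) The element $\delta y_i=\delta_1y_i\in C^1$ is a cocycle of order $\ge2$. By Lemma~\ref{lem:acyclic}(b), $\delta y_i=\delta a_i$ with $a_i\in S^{\ge2}(\mathfrak p)$ of the Kazhdan degree of $y_i$; as $\delta$ is odd, we may keep only the component of $a_i$ of parity $|y_i|$. Put $b_i=y_i-a_i\in\ker\delta|_R=B$. The endomorphism $\psi$ of $S(\mathfrak p)$ with $y_i\mapsto b_i$, $w_j\mapsto w_j$ preserves the finite-dimensional Kazhdan components, and $\psi-\mathrm{id}$ raises the order. So $\psi$ is unipotent on each component and bijective, that is, $R$ is free on the $b_i$ and $w_j$. Let $b\in B$ be Kazhdan homogeneous of order $\ge m$. Its component $b_m$ of polynomial degree $m$ satisfies $\delta_0b_m=0$, so $b_m\in S(\mathfrak p^0)$ by Lemma~\ref{lem:acyclic}(a). Then $\psi(b_m)$ is a polynomial in the $b_i$, and $b-\psi(b_m)\in B$ has order $\ge m+1$ and the same Kazhdan degree. The iteration stops, so $b$ is a polynomial in the $b_i$. The last claim is Lemma~\ref{lem:dim}.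

(b) Filter $C(\mathfrak m,Q)=K\otimes Q$ by the total Kazhdan degree, and write $C^j_{\le n}$ for the filtered pieces. Since the symbol of $[x,u]$ is the Poisson bracket of the symbols, $\delta$ preserves the filtration and the associated graded complex is $C$. By Lemma~\ref{lem:grQ}, $C^j_{\le-1}=0$. Let $b\in B$ have degree $n$ and lift it to $q\in Q_{\le n}$. As $\delta b=0$, we have $\delta q\in C^1_{\le n-1}$. The symbol of this cocycle in degree $n-1$ is a cocycle in $C^1$, hence equals $\delta a$ with $a\in R$ of degree $n-1$. Lift $a$ to $q'\in Q_{\le n-1}$. Then $q-q'$ still has symbol $b$, and $\delta(q-q')\in C^1_{\le n-2}$. After finitely many steps we reach an element of $Q^{\operatorname{ad}\mathfrak m}$ with symbol $b$. The other inclusion is in Lemma~\ref{lem:symbols}.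
\end{proof}

\section{The slice and the regular orbits}\label{sec:slice}

Let
\[
M=\{p\in\mathfrak g_{\bar0}^*:p|_{\mathfrak m_{\bar0}}=\chi|_{\mathfrak m_{\bar0}}\}.
\]
With each $p$ extended by zero to $\mathfrak g_{\bar1}$, these are the points with $p|_{\mathfrak m}=\chi|_{\mathfrak m}$, that is, the points at which $I$ vanishes. The coordinate ring is $\mathbb C[M]=S(\mathfrak g_{\bar0})/I_0\cong S(\mathfrak p_{\bar0})$, where $I_0$ is generated by the even $\tilde x_k$; it is the quotient of $R$ by the ideal generated by the odd elements. We identify $\mathfrak g_{\bar0}^*$ with $\mathfrak g_{\bar0}$ by the form. Then $M=e+\mathfrak m_{\bar0}^\perp$, with the orthogonal taken in $\mathfrak g_{\bar0}$, and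
\[
\mathfrak g^p=\{y\in\mathfrak g:p([y,\mathfrak g])=0\}
\]
is the centralizer of $p$ in $\mathfrak g$, because $p([y,y'])=([p,y],y')$. Its even part $\mathfrak g_{\bar0}^p$ is the centralizer in $\mathfrak g_{\bar0}$.

Reductivity of $\mathfrak g_{\bar0}$ enters through the following. Let $G$ be the connected simply connected semisimple group with Lie algebra $[\mathfrak g_{\bar0},\mathfrak g_{\bar0}]$. The adjoint representation of this Lie algebra on $\mathfrak g$ integrates to $G$. Since $G$ is connected, it acts by automorphisms that preserve parity and the form, and $S(\mathfrak g_{\bar0})^G=S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$, the center of $\mathfrak g_{\bar0}$ acting trivially on $\mathfrak g_{\bar0}$. The orbit $Gx$ has tangent space $[\mathfrak g_{\bar0},x]$ at $x$. Let $l$ be the rank of $\mathfrak g_{\bar0}$ and call $x\in\mathfrak g_{\bar0}$ \emph{regular} if $\dim\mathfrak g_{\bar0}^x=l$. For $F\in S(\mathfrak g_{\bar0})=\mathbb C[\mathfrak g_{\bar0}^*]$ the differential $d_xF$ is an element of $\mathfrak g_{\bar0}$. We use these standard facts \cite{Ko}.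
\begin{itemize}
\item[(K1)] $S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}=\mathbb C[F_1,\dots,F_l]$ with $F_i$ algebraically independent and homogeneous of degree $d_i\ge1$.
\item[(K2)] If $x$ is regular, then $d_xF_1,\dots,d_xF_l$ is a basis of $\mathfrak g_{\bar0}^x$.
\item[(K3)] The non-regular elements form a closed set of codimension $\ge2$. (Each fiber of $(F_1,\dots,F_l)$ is a finite union of orbits; orbits are even dimensional, of maximal dimension $\dim\mathfrak g_{\bar0}-l$; so the non-regular part of each fiber has dimension $\le\dim\mathfrak g_{\bar0}-l-2$.)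
\item[(K4)] $\mathcal N=\{F_1=\dots=F_l=0\}$ is irreducible of dimension $\dim\mathfrak g_{\bar0}-l$.
\end{itemize}
A set of codimension $\ge2$ is allowed to be empty. The triple $(e,h,f)$ lies in $[\mathfrak g_{\bar0},\mathfrak g_{\bar0}]$ and gives a homomorphism $SL_2\to G$, hence $\gamma\colon\mathbb C^\times\to G$ with $\gamma(t)$ acting on $\mathfrak g(i)$ by $t^i$. From $t^2e=\gamma(t)e$ we get $t^{2d_j}F_j(e)=F_j(e)$ for all $t$, so $e\in\mathcal N$.

The next lemma is the transversality of $M$ to the orbits, in both even and odd directions.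

\begin{lemma}\label{lem:transversal}
$\mathfrak g^p\cap\mathfrak m=0$ for all $p\in M$.
\end{lemma}

\begin{proof}
Since $\mathfrak m_{\bar0}$ contains $\mathfrak g_{\bar0}(i)$ for $i\le-2$, the elements of $\mathfrak m_{\bar0}^\perp$ have components only in degrees $\le1$. So $p=e+p'$ with $p'$ in degrees $\le1$. If $0\ne x\in\mathfrak m$ has top component $x_{(i)}\in\mathfrak g(i)$, $i<0$, then $[p',x]$ lies in degrees $\le i+1$, and the component of $[p,x]$ of degree $i+2$ is $[e,x_{(i)}]\ne0$.
\end{proof}

Let $M^{\mathrm{reg}}$ be the set of regular elements of $M$.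

\begin{lemma}\label{lem:smooth}
The set $GM$ is open in $\mathfrak g_{\bar0}$, and $M\setminus M^{\mathrm{reg}}$ is closed of codimension $\ge2$ in $M$.
\end{lemma}

\begin{proof}
Consider the action map $\alpha\colon G\times M\to\mathfrak g_{\bar0}$. The image of its differential at $(1,p)$ is $[\mathfrak g_{\bar0},p]+\mathfrak m_{\bar0}^\perp$, whose orthogonal is $\mathfrak g_{\bar0}^p\cap\mathfrak m_{\bar0}=0$. By $G$-equivariance the differential is surjective everywhere. A morphism of smooth varieties with surjective differentials is smooth; so $\alpha$ is open, and its nonempty fibers have dimension $\dim G+\dim M-\dim\mathfrak g_{\bar0}$. The preimage of the non-regular set is $G\times(M\setminus M^{\mathrm{reg}})$, and by (K3) its dimension is at most $(\dim\mathfrak g_{\bar0}-2)+(\dim G+\dim M-\dim\mathfrak g_{\bar0})$. Hence $\dim(M\setminus M^{\mathrm{reg}})\le\dim M-2$.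
\end{proof}

Openness of $GM$ is not enough, since its complement could contain a component of the pole divisor. To exclude this we use that $GM$ is a cone containing $e$, and that $e$ is a limit of rescaled points of any regular orbit.

\begin{lemma}\label{lem:regular}
The set $GM$ contains all regular elements. Hence $\mathfrak g_{\bar0}\setminus GM$ is closed of codimension $\ge2$.
\end{lemma}

\begin{proof}
The operator $t^2\gamma(t)^{-1}$ fixes $e$ and preserves the graded subspace $\mathfrak m_{\bar0}^\perp$, so it preserves $M$. Thus $t^2p\in GM$ for $p\in M$ and $t\in\mathbb C^\times$, and $Y=\mathfrak g_{\bar0}\setminus GM$ is closed and stable under $G$ and under scaling, with $e\notin Y$. Suppose that $x\in Y$ is regular. Then $\dim Gx=\dim\mathfrak g_{\bar0}-l=\dim\mathcal N$.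

If $x\in\mathcal N$, then $\overline{Gx}$ is a closed subset of full dimension in the irreducible variety $\mathcal N$. So $e\in\mathcal N=\overline{Gx}\subset Y$, a contradiction.

Otherwise $F_i(x)\ne0$ for some $i$. Let $Y'=\overline{\mathbb C^\times Gx}\subset Y$. It is irreducible of dimension at most $\dim Gx+1$, and it contains $\overline{Gx}$ properly, since $F_i$ is constant on $Gx$ while $F_i(tx)=t^{d_i}F_i(x)$. So $\dim Y'=\dim\mathcal N+1$. At a point $tgx$ we have $F_j=t^{d_j}F_j(x)$, so the relation
\[
F_j^{d_i}\,F_i(x)^{d_j}=F_i^{d_j}\,F_j(x)^{d_i}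
\]
holds on $Y'$ for every $j$. It shows that $Y'\cap\{F_i=0\}\subset\mathcal N$. This set contains $0$, so it is nonempty, and by Krull's principal ideal theorem its components have dimension $\ge\dim Y'-1=\dim\mathcal N$. As $\mathcal N$ is irreducible, the set equals $\mathcal N$, and again $e\in Y$, a contradiction. The last claim follows from Lemma~\ref{lem:smooth} and (K3).
\end{proof}

\section{Local invariants}\label{sec:local}

Fix $p\in M$. Let $\hat A_p$ be the completion of $S(\mathfrak g)$ at the ideal generated by all $y-p(y)$, $y\in\mathfrak g$. Thus $\hat A_p=\hat{\mathcal O}_p\otimes\Lambda(\mathfrak g_{\bar1})$, where $\hat{\mathcal O}_p$ is the completed local ring of $\mathfrak g_{\bar0}^*$ at $p$. It is the ring of formal power series in the coordinates $\tilde x_k=x_k-p(x_k)$ and $v-p(v)$, with $v$ in a basis of $\mathfrak p$. Let $\hat I=\hat A_pI$ and $\hat R_p=\hat A_p/\hat I$. The ideal $\hat I^n$ consists of the series all of whose monomials have degree $\ge n$ in the $\tilde x_k$: such a series can be sorted by the finitely many monomials of degree $n$ in the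 $\tilde x_k$. Hence the $\hat I^n$ are closed, $\bigcap_n\hat I^n=0$, the ring $\hat R_p$ is the power series ring in the remaining coordinates, and the maps $S(\mathfrak g)\to\hat A_p$, $R\to\hat R_p$ are injective. A square matrix over $\hat A_p$ or $\hat R_p$ whose value at $p$ is invertible is invertible, by the geometric series. The derivations $D_y$ extend continuously to $\hat A_p$, and we call $u\in\hat A_p$ \emph{invariant} if $D_yu=0$ for all $y\in\mathfrak g$.

\begin{proposition}\label{prop:local}
Let $z\in B$ be parity-homogeneous with $\{z,B\}=0$. Then there is a unique invariant $\hat z_p\in\hat A_p$ whose image in $\hat R_p$ is $z$. It has the parity of $z$.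
\end{proposition}

The derivations in $\mathcal E=\sum_{y\in\mathfrak g}\hat A_pD_y$ are the vector fields tangent to the orbits. We split them into fields that move off the subspace $I=0$, which determine the extension, and fields that preserve the $\tilde x_k$, which impose conditions on $z$. The space $\mathcal E$ is closed under supercommutators, since $[aD_y,bD_{y'}]=a(D_yb)D_{y'}\pm b(D_{y'}a)D_y\pm abD_{[y,y']}$. Let $\mathcal E_0=\{D\in\mathcal E:D\tilde x_k=0\text{ for all }k\}$, a $\mathbb Z_2$-graded subspace.

\subsection{Transversal fields and uniqueness}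

By Lemma~\ref{lem:transversal} the even map $\mathfrak g\to\mathfrak m^*$, $y\mapsto p([y,\cdot])$, is surjective: an element of $\mathfrak m$ killed by the image lies in $\mathfrak g^p\cap\mathfrak m$. Choose $q_j\in\mathfrak g$ with $|q_j|=|x_j|$ and $p([q_j,x_k])=\delta_{jk}$. The matrix $P$ with entries $P_{jk}=D_{q_j}\tilde x_k=[q_j,x_k]$ has value $1$ at $p$, so it is invertible. Write $|j|=|x_j|$. The entries $P_{jk}$, and hence those of $P^{-1}=\sum_n(1-P)^n$, have parity $|j|+|k|$. Put
\[
\partial_j=\sum_k(P^{-1})_{jk}D_{q_k}\in\mathcal E,\qquad\theta=\sum_j\tilde x_j\partial_j .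
\]
Then $\partial_j$ has parity $|j|$ and $\partial_j\tilde x_k=\delta_{jk}$, and $\theta$ is even. In the example of $\mathfrak{osp}(1|2)$, $q=-\frac12h$, $P=f$ and $\partial=-(2f)^{-1}D_h$.

\begin{lemma}\label{lem:fields}
\begin{itemize}
\item[(a)] $\mathcal E=\sum_j\hat A_p\partial_j+\mathcal E_0$, $[\partial_i,\partial_j]\in\mathcal E_0$ and $[\partial_j,\mathcal E_0]\subset\mathcal E_0$.
\item[(b)] $\mathcal E_0\hat I^n\subset\hat I^n$ for $n\ge0$ and $\partial_j\hat I^n\subset\hat I^{n-1}$ for $n\ge1$.
\item[(c)] $\theta u\equiv nu\pmod{\hat I^{n+1}}$ for $u\in\hat I^n$, $n\ge0$.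
\item[(d)] If $n\ge1$, $u\in\hat I^n$ and $\partial_ju\in\hat I^n$ for all $j$, then $u\in\hat I^{n+1}$.
\item[(e)] An invariant element of $\hat I$ is zero.
\item[(f)] If $u\in I_0\hat{\mathcal O}_p$ and $D_yu=0$ for all $y\in\mathfrak g_{\bar0}$, then $u=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $D\in\mathcal E$ the field $D-\sum_j(D\tilde x_j)\partial_j$ kills every $\tilde x_k$. The fields $\partial_j$ and those in $\mathcal E_0$ send each $\tilde x_k$ to a constant, so their supercommutators kill it.

(b), (c) An element of $\hat I^n$ is a finite sum of terms $a\mu$ with $a\in\hat A_p$ and $\mu$ a monomial of degree $n$ in the $\tilde x_k$. The Leibniz rule gives (b). Also $\theta\tilde x_k=\tilde x_k$ and $\theta a\in\hat I$, so $\theta(a\mu)=(\theta a)\mu+na\mu$.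

(d) The hypothesis gives $\theta u\in\hat I^{n+1}$, so $nu\in\hat I^{n+1}$ by (c).

(e) All $\partial_j$ kill $u$, so (d) gives $u\in\bigcap_n\hat I^n=0$.

(f) The Lie algebra $\mathfrak g_{\bar0}$ with the restricted form satisfies (A1) and, trivially, (A2). With the same triple and $\mathfrak l_{\bar0}$ in place of $\mathfrak l$, the objects $\mathfrak m,I,M,\hat A_p$ become $\mathfrak m_{\bar0},I_0,M,\hat{\mathcal O}_p$, and (f) is (e) for these data.
\end{proof}

\subsection{The compatibility condition}

If an invariant extension exists, it is killed by $\mathcal E_0$, and $\mathcal E_0$ preserves $\hat I$; so $\mathcal E_0$ must kill $z$ in $\hat R_p$. What we know is that $z$ is killed by the Hamiltonian fields of $\mathfrak m$ and of $B$. The next lemma shows that along the subspace $I=0$ these fields generate $\mathcal E_0$. The count $r+\nu+r=\dim\mathfrak g$ is what makes this work.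

\begin{lemma}\label{lem:compat}
Let $z$ be as in Proposition~\ref{prop:local} and let $s\in N(I)$ be a lift of $z$. Then $\mathcal E_0s\subset\hat I$.
\end{lemma}

\begin{proof}
Let $(v_a)$ be a basis of $\mathfrak g$. For $b\in S(\mathfrak g)$ let $db=\sum_ab_{(a)}\otimes v_a\in S(\mathfrak g)\otimes\mathfrak g$ be the K\"ahler differential, the even map with $dv=1\otimes v$ for $v\in\mathfrak g$ and $d(bc)=b\,dc+(-1)^{|b||c|}c\,db$; on a monomial it moves each factor in turn to the far right, with the sign of supercommutativity. For $u\in S(\mathfrak g)$,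
\[
\{bc,u\}=b\{c,u\}+(-1)^{|c||u|}\{b,u\}c=b\{c,u\}+(-1)^{|b||c|}c\{b,u\},
\]
which is the same rule, so induction on the degree of $b$ gives
\begin{equation}\label{eq:chain}
\{b,u\}=\sum_ab_{(a)}\{v_a,u\}.
\end{equation}
Let $\mathcal F=\hat R_p\otimes\mathfrak g$, a free left $\hat R_p$-module, and define the left $\hat R_p$-linear map
\[
\mathrm{ev}_u\colon\mathcal F\to\hat R_p,\qquad\sum_af_a\otimes v_a\mapsto\sum_af_a\{v_a,u\}\bmod\hat I .
\]
Writing $db$ also for its image in $\mathcal F$, \eqref{eq:chain} reads $\mathrm{ev}_u(db)=\{b,u\}\bmod\hat I$. Lift the generators $b_i$ of Proposition~\ref{prop:B} to $\tilde b_i\in N(I)$ of the same parity.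

\emph{Claim: $x_1,\dots,x_r,\ d\tilde b_1,\dots,d\tilde b_\nu,\ q_1,\dots,q_r$ is a basis of $\mathcal F$.} These are $\dim\mathfrak g$ elements, so it suffices that their values at $p$, which are vectors in $\mathfrak g$, are linearly independent. Write $d_pb=\sum_ab_{(a)}(p)v_a$ and take a relation $\sum\alpha_jx_j+\sum\beta_id_p\tilde b_i+\sum\gamma_jq_j=0$ with complex coefficients. Apply $p([\cdot,x_k])$. We have $p([x_j,x_k])=\chi([x_j,x_k])=0$; by \eqref{eq:chain}, $p([d_p\tilde b_i,x_k])=\{\tilde b_i,x_k\}(p)=0$ since $\{\tilde b_i,x_k\}\in I$; and $p([q_j,x_k])=\delta_{jk}$. So $\gamma_k=0$. Next, let $\mathfrak n\subset R$ be the ideal of $p$. The map $b-b(p)\mapsto d_pb$ identifies the cotangent space of $S(\mathfrak g)$ at $p$ with $\mathfrak g$, and it sends $\tilde x_k$ to $x_k$, so $\mathfrak n/\mathfrak n^2=\mathfrak g/\mathfrak m$. As the $b_i$ and $w_j$ generate $R$, the classes of $b_i-b_i(p)$ and $w_j-w_j(p)$ span $\mathfrak n/\mathfrak n^2$. Their number is $\dim\mathfrak p=\dim\mathfrak g/\mathfrak m$, so they form a basis, and the $d_p\tilde b_i$ are independent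 modulo $\mathfrak m$. So $\beta_i=0$, and then $\alpha_j=0$. This proves the claim.

Let $D=\sum_af_aD_{v_a}\in\mathcal E_0$ and let $\lambda\in\mathcal F$ be the image of $\sum_af_a\otimes v_a$, so that $\mathrm{ev}_u(\lambda)=Du\bmod\hat I$. Write $\lambda=\sum\alpha_jx_j+\sum\beta_i\,d\tilde b_i+\sum\gamma_jq_j$, now with coefficients in $\hat R_p$. Apply $\mathrm{ev}_{x_k}$. The left side gives $D\tilde x_k=0$. On the right, $[x_j,x_k]\in I$ and $\{\tilde b_i,x_k\}\in I$, while $\mathrm{ev}_{x_k}(q_j)=P_{jk}$. So $\sum_j\gamma_jP_{jk}=0$ for all $k$, and $\gamma=0$ since $P$ is invertible. Therefore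
\[
Ds\equiv\sum_j\alpha_j\{x_j,s\}+\sum_i\beta_i\{\tilde b_i,s\}\equiv0\pmod{\hat I},
\]
because $\{x_j,s\}\in I$ by $s\in N(I)$, and $\{\tilde b_i,s\}\in I$ by $\{b_i,z\}=0$.
\end{proof}

\subsection{Existence}

It remains to solve $\partial_j\hat z=0$ order by order in $\hat I$. If the $\partial_j$ supercommuted, this would be the Poincar\'e lemma. They supercommute only up to $\mathcal E_0$, so the induction must control $\mathcal E_0$ as well, one order further.

\begin{proof}[Proof of Proposition~\ref{prop:local}]
Uniqueness is Lemma~\ref{lem:fields}(e). We construct $z_n\in\hat A_p$, $n\ge0$, of parity $|z|$ with image $z$ in $\hat R_p$, such that $z_{n+1}-z_n\in\hat I^{n+1}$ and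
\[
(\mathrm P_n)\qquad\partial_jz_n\in\hat I^n\ \text{ for all }j,\qquad\mathcal E_0z_n\subset\hat I^{n+1}.
\]
For $z_0$ take a lift $s\in N(I)$ of parity $|z|$; then $(\mathrm P_0)$ is Lemma~\ref{lem:compat}. Given $z_n$, put
\[
f_j=\partial_jz_n\in\hat I^n,\qquad\varphi=\frac1{n+1}\sum_i\tilde x_if_i\in\hat I^{n+1},\qquad z_{n+1}=z_n-\varphi .
\]
The parity of $\tilde x_if_i$ is $|i|+|i|+|z|=|z|$. We have $\partial_jf_i=(-1)^{|i||j|}\partial_if_j+[\partial_j,\partial_i]z_n$, and the last term lies in $\hat I^{n+1}$ by Lemma~\ref{lem:fields}(a) and $(\mathrm P_n)$. Hence, by Lemma~\ref{lem:fields}(c),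
\[
(n+1)\partial_j\varphi=f_j+\sum_i(-1)^{|i||j|}\tilde x_i\,\partial_jf_i\equiv f_j+\theta f_j\equiv(n+1)f_j\pmod{\hat I^{n+1}},
\]
so $\partial_jz_{n+1}\in\hat I^{n+1}$. For every $D\in\mathcal E_0$ we have $Dz_{n+1}=Dz_n-D\varphi\in\hat I^{n+1}$. For homogeneous $D\in\mathcal E_0$,
\[
\partial_jDz_{n+1}=\pm D\partial_jz_{n+1}+[\partial_j,D]z_{n+1}.
\]
The first term is in $\hat I^{n+1}$ since $D$ preserves this ideal, and the second since $[\partial_j,D]\in\mathcal E_0$. Lemma~\ref{lem:fields}(d) gives $Dz_{n+1}\in\hat I^{n+2}$. This is $(\mathrm P_{n+1})$.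

The sequence $z_n$ converges to an element $\hat z_p$ of parity $|z|$, and $\hat z_p-z_n\in\hat I^{n+1}$ because this ideal is closed. By $(\mathrm P_n)$ and Lemma~\ref{lem:fields}(b), $\partial_j\hat z_p$ and $\mathcal E_0\hat z_p$ lie in $\hat I^n$ for all $n$, so they vanish. By Lemma~\ref{lem:fields}(a), $\mathcal E\hat z_p=0$.
\end{proof}

\section{From local invariants to a polynomial invariant}\label{sec:global}

The series $\hat z_p$ live in different rings for different $p$, and nothing so far relates them. We first show that their components in $\hat{\mathcal O}_p$ are one polynomial, and then that this component determines the rest by a formula independent of $p$. We use repeatedly that a regular function on an open subset of an affine space whose complement has codimension $\ge2$ is a polynomial.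

\subsection{The even component}

The cotangent space of $M$ at $p$ is $\mathfrak g_{\bar0}/\mathfrak m_{\bar0}$, and the differential of $F|_M$ at $p$ is the class of $d_pF$.

\begin{lemma}\label{lem:even}
Let $\phi\in\mathbb C[M]$ satisfy $d_p\phi\in(\mathfrak g_{\bar0}^p+\mathfrak m_{\bar0})/\mathfrak m_{\bar0}$ for all $p\in M^{\mathrm{reg}}$. Then $\phi=F|_M$ for some $F\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$.
\end{lemma}

\begin{proof}
Write $F_i$ also for $F_i|_M$. By (K2) and Lemma~\ref{lem:transversal}, at each $p\in M^{\mathrm{reg}}$ the forms $dF_1,\dots,dF_l$ on $M$ are a basis of $(\mathfrak g_{\bar0}^p+\mathfrak m_{\bar0})/\mathfrak m_{\bar0}$. As $M^{\mathrm{reg}}$ is dense in $M$ by Lemma~\ref{lem:smooth}, the hypothesis is equivalent to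
\begin{equation}\label{eq:wedge}
d\phi\wedge dF_1\wedge\dots\wedge dF_l=0\quad\text{on }M .
\end{equation}
The ring $\mathbb C[M]\cong S(\mathfrak p_{\bar0})$ is a polynomial ring on generators of positive Kazhdan degree. A monomial in $S(\mathfrak g)$ of polynomial degree $j$ and $\operatorname{ad}h$-weight $i$ has Kazhdan degree $2j+i$, so $F_i$ is homogeneous of degree $2d_i$. Grade the polynomial differential forms on $M$ so that $d$ has degree $0$. Then \eqref{eq:wedge} holds for each homogeneous component of $\phi$, and we may assume that $\phi$ is homogeneous of degree $n$. We show $\phi\in\mathbb C[F_1,\dots,F_l]$ by induction on $n$. For $n=0$, $\phi$ is constant. Let $n>0$.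

On $M^{\mathrm{reg}}$ we have $d\phi=\sum_ic_i\,dF_i$ with unique functions $c_i$, which are regular by Cramer's rule applied to a nonvanishing $l\times l$ minor near each point. By Lemma~\ref{lem:smooth} they extend to elements of $\mathbb C[M]$. Taking the degree $n$ part of the identity and using uniqueness, we see that $c_i$ is homogeneous of degree $n-2d_i<n$, and zero if this is negative. Wedging $0=d(d\phi)=\sum_jdc_j\wedge dF_j$ with $\bigwedge_{j\ne i}dF_j$ gives \eqref{eq:wedge} for $c_i$, so $c_i\in\mathbb C[F_1,\dots,F_l]$ by induction. Finally, contract $d\phi=\sum_ic_i\,dF_i$ with the Euler field, the derivation of $\mathbb C[M]$ that multiplies elements of degree $k$ by $k$. This gives $n\phi=\sum_i2d_i\,c_iF_i$.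
\end{proof}

\subsection{The odd directions}

Let $(\xi_i)$ be a basis of $\mathfrak g_{\bar1}$, and put $\beta_{ij}=[\xi_i,\xi_j]\in\mathfrak g_{\bar0}\subset\mathbb C[\mathfrak g_{\bar0}^*]$, $\beta=(\beta_{ij})$, $\Delta=\det\beta$. At the point $x_0$ of (A2) the matrix $\beta$ represents the form $(x_0,[\xi,\xi'])=([x_0,\xi],\xi')$ on $\mathfrak g_{\bar1}$, which is nondegenerate. So $\Delta\ne0$. This is the only use of (A2).

Let $(v_a)$ be a basis of $\mathfrak g_{\bar0}$, viewed as coordinates on $\mathfrak g_{\bar0}^*$, and let $\mathcal O$ be one of the rings $\mathbb C[\mathfrak g_{\bar0}^*]$, $\hat{\mathcal O}_q$ with $q\in\mathfrak g_{\bar0}^*$, or their localizations at $\Delta$. These are domains, they contain $\mathbb C[\mathfrak g_{\bar0}^*]$, and the partial derivatives $\partial/\partial v_a$ act on them compatibly. Define odd derivations of $\mathcal O\otimes\Lambda(\mathfrak g_{\bar1})$ by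
\[
D_i^+\phi=\sum_a\frac{\partial\phi}{\partial v_a}[\xi_i,v_a],\quad D_i^+\xi_j=0,\qquad D_i^-\phi=0,\quad D_i^-\xi_j=\beta_{ij}\qquad(\phi\in\mathcal O).
\]
Then $D_{\xi_i}=D_i^++D_i^-$ on $\hat A_q=\hat{\mathcal O}_q\otimes\Lambda(\mathfrak g_{\bar1})$, where $D_i^+$ raises and $D_i^-$ lowers the exterior degree by one.

\begin{lemma}\label{lem:recursion}
Let $q\in\mathfrak g_{\bar0}^*$ and let $u=\sum_ku_k\in\hat A_q$ be invariant, with $u_k\in\hat{\mathcal O}_q\otimes\Lambda^k(\mathfrak g_{\bar1})$ and $u_{-1}=0$. Then in $\hat{\mathcal O}_q[\Delta^{-1}]\otimes\Lambda(\mathfrak g_{\bar1})$,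
\begin{equation}\label{eq:recursion}
k\,u_k=-\sum_{i,j}\xi_j(\beta^{-1})_{ji}\,D_i^+u_{k-2}\qquad(k\ge1).
\end{equation}
In particular $u$ is determined by $u_0$, and $u=0$ if $u_0=0$, for instance if $u$ is odd.
\end{lemma}

\begin{proof}
The component of $D_{\xi_i}u=0$ of exterior degree $k-1$ is $D_i^-u_k+D_i^+u_{k-2}=0$. The even derivation $\sum_{i,j}\xi_j(\beta^{-1})_{ji}D_i^-$ kills functions and sends $\xi_m$ to $\sum_{i,j}\xi_j(\beta^{-1})_{ji}\beta_{im}=\xi_m$, so it multiplies elements of exterior degree $k$ by $k$. Applying it to $u_k$ gives \eqref{eq:recursion}. Since $\hat{\mathcal O}_q\to\hat{\mathcal O}_q[\Delta^{-1}]$ is injective, the formula determines $u_k$ from $u_{k-2}$, starting from $u_{-1}=0$ and $u_0$.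
\end{proof}

\begin{remark}\label{rem:A2}
Hypothesis (A2) cannot be dropped from Theorem~\ref{thm:main}. Let $\mathfrak g=\mathfrak g_{\bar1}$ be the two-dimensional odd abelian Lie superalgebra with a symplectic form; this is $\mathfrak{psl}(1|1)$. It satisfies (A1), and $\Delta=0$. For $e=0$ we have $U(\mathfrak g)=\Lambda(\xi_1,\xi_2)$, whose supercenter is the whole algebra, while its center is spanned by $1$ and $\xi_1\xi_2$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:poisson}}

Let $\tilde F\in S(\mathfrak g)^{\mathfrak g}$. It lies in $N(I)$, and $\{b,\tilde F\}=0$ for all $b\in S(\mathfrak g)$ by \eqref{eq:chain}, so its image in $B$ is Poisson central. If the image is zero, then $\tilde F$ is an invariant element of $\hat I\subset\hat A_p$ for any $p\in M$, so $\tilde F=0$ by Lemma~\ref{lem:fields}(e). This is injectivity.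

Let $z\in B$ be parity-homogeneous and Poisson central, with the lifts $\hat z_p$, $p\in M$, of Proposition~\ref{prop:local}. If $z$ is odd, then $\hat z_p$ is odd, hence zero by Lemma~\ref{lem:recursion}, and $z=0$ because $R\to\hat R_p$ is injective. So the Poisson center is purely even. Let $z$ be even, let $s\in N(I)$ be a lift, let $\bar z\in\mathbb C[M]$ be the reduction of $z$ modulo odd elements, and let $s_0\in S(\mathfrak g_{\bar0})$ and $\hat z_{p,0}\in\hat{\mathcal O}_p$ be the components of exterior degree $0$. Thus $s_0|_M=\bar z$.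

\emph{Step 1: there is $F\in S(\mathfrak g_{\bar0})^{\mathfrak g_{\bar0}}$ with $\hat z_{p,0}=F$ for all $p\in M$.} For $y\in\mathfrak g_{\bar0}$ the derivation $D_y$ preserves $\mathfrak g_{\bar0}$ and $\mathfrak g_{\bar1}$, hence the exterior degree, so $D_y\hat z_{p,0}=0$. Evaluating
\[
D_y\hat z_{p,0}=\sum_a\frac{\partial\hat z_{p,0}}{\partial v_a}\,[y,v_a]
\]
at $p$ gives $p([y,d_p\hat z_{p,0}])=0$ for all $y\in\mathfrak g_{\bar0}$, that is, $d_p\hat z_{p,0}\in\mathfrak g_{\bar0}^p$. The homomorphism $\hat A_p\to\hat{\mathcal O}_p$ that kills $\mathfrak g_{\bar1}$ maps $\hat I$ to $I_0\hat{\mathcal O}_p$. So $\hat z_{p,0}-s_0\in I_0\hat{\mathcal O}_p$, and the differential at $p$ of an element of this ideal lies in $\mathfrak m_{\bar0}$. Hence $d_p\bar z\in(\mathfrak g_{\bar0}^p+\mathfrak m_{\bar0})/\mathfrak m_{\bar0}$ for all $p\in M$, and Lemma~\ref{lem:even} gives $F$ with $F|_M=\bar z$, that is, $F-s_0\in I_0$. Now $\hat z_{p,0}-F\in I_0\hat{\mathcal O}_p$ is killed by all $D_y$, $y\in\mathfrak g_{\bar0}$, so it is zero by Lemma~\ref{lem:fields}(f).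

\emph{Step 2: the rational object.} Put $\tilde F_{-1}=0$, $\tilde F_0=F$, and define $\tilde F_k$ for $k\ge1$ by the recursion \eqref{eq:recursion}. This gives
\[
\tilde F=\sum_k\tilde F_k\in\mathbb C[\mathfrak g_{\bar0}^*][\Delta^{-1}]\otimes\Lambda(\mathfrak g_{\bar1}),
\]
a finite sum that depends only on $F$. By Lemma~\ref{lem:recursion}, for any $q\in\mathfrak g_{\bar0}^*$, every invariant element of $\hat A_q$ with component $F$ in exterior degree $0$ equals $\tilde F$ in $\hat{\mathcal O}_q[\Delta^{-1}]\otimes\Lambda(\mathfrak g_{\bar1})$. This applies to $\hat z_p$, and also to its translates. Indeed, $g\in G$ acts on $S(\mathfrak g)$ by a Poisson automorphism that preserves the exterior degree and sends $y-p(y)$ to $gy-(gp)(gy)$, so it induces an isomorphism $\hat A_p\to\hat A_{gp}$. The element $g\hat z_p$ is invariant, since $D_y(g\hat z_p)=g(D_{g^{-1}y}\hat z_p)=0$, and its component of exterior degree $0$ is $gF=F$.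

\emph{Step 3: $\tilde F$ is polynomial.} Let $a/\Delta^m$, with $a$ polynomial, be a coefficient of $\tilde F$ in the basis of monomials in the $\xi_i$, and let $q\in GM$. By Step 2, $a\in\Delta^m\hat{\mathcal O}_q$. The completion $\mathcal O_q\to\hat{\mathcal O}_q$ of the Noetherian local ring of $q$ is faithfully flat, so $J\hat{\mathcal O}_q\cap\mathcal O_q=J$ for every ideal $J$ of $\mathcal O_q$. Hence $a\in\Delta^m\mathcal O_q$, and $a/\Delta^m$ is regular at $q$. By Lemma~\ref{lem:regular} the complement of the open set $GM$ has codimension $\ge2$, so $a/\Delta^m$ is a polynomial and $\tilde F\in S(\mathfrak g)$.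

\emph{Step 4: conclusion.} Fix $p\in M$. Then $\tilde F=\hat z_p$ in $\hat A_p$. Since $S(\mathfrak g)\to\hat A_p$ is injective, $D_y\tilde F=0$ for all $y\in\mathfrak g$. Since $R\to\hat R_p$ is injective, the image of $\tilde F$ in $R$ is $z$. \qed

\section{The center of $U(\mathfrak g,e)$}\label{sec:final}

We prove Theorem~\ref{thm:main}.

\emph{Odd elements.} Let $z\ne0$ be an odd element of $U(\mathfrak g,e)$. As $Q_{\le-1}=0$, there is a degree $n$ in which $z$ has a nonzero symbol $s\in B$, and $s$ is odd.

Suppose that $z$ is supercentral. By Lemma~\ref{lem:symbols} and Proposition~\ref{prop:B}(b), $s$ is Poisson central in $B$, so $s=0$ by Theorem~\ref{thm:poisson}, a contradiction.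

Suppose that $z$ is central in the ordinary sense. The Poisson bracket now gives no information, but the leading term of the commutator does. Let $b_i$ be an odd generator of $B$. By Proposition~\ref{prop:B}(b) it is the symbol of some $u\in U(\mathfrak g,e)$, and the symbol of $zu-uz=0$ in the sum of the degrees is $sb_i-b_is=2sb_i$. So $sb_i=0$ for all odd $b_i$. Expand $s$ in monomials in the odd generators with coefficients in the polynomial ring on the even ones. Multiplication by $b_i$ sends the monomials that do not contain $b_i$ to distinct monomials up to sign, so no such monomial occurs in $s$. Thus $s$ is a polynomial in the even generators times the product of all odd generators. Their number is even by Proposition~\ref{prop:B}(a), so $s$ is even. Being also odd, $s=0$, a contradiction.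

Hence the center and the supercenter of $U(\mathfrak g,e)$ are purely even, and therefore equal. Applied to $e=0$, this shows that $Z(U(\mathfrak g))$ consists of the even elements of $U(\mathfrak g)$ that commute with $\mathfrak g$.

\emph{Even elements.} If $c\in Z(U(\mathfrak g))$, then $I_\chi c=cI_\chi\subset I_\chi$, so $\mathrm{Pr}(c)$ lies in $U(\mathfrak g,e)$, and it is central there. For the converse, recall the symmetrization map $S(\mathfrak g)\to U(\mathfrak g)$, which sends $y_1\cdots y_j$ to $\frac1{j!}\sum_\pi\pm\,y_{\pi(1)}\cdots y_{\pi(j)}$, with the sign that the reordering has in $S(\mathfrak g)$. It is even and intertwines $D_y$ with $\operatorname{ad}y$, both acting as derivations on products. It sends an element $t$ of Kazhdan degree $n$ to an element of $U_{\le n}$ with symbol $t$.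

We show by induction on $n$ that every $z\in Z(U(\mathfrak g,e))\cap Q_{\le n}$ lies in $\mathrm{Pr}(Z(U(\mathfrak g)))$. For $n=-1$ we have $z=0$. In general, $\sigma_n(z)$ is Poisson central in $B$ by Lemma~\ref{lem:symbols} and Proposition~\ref{prop:B}(b). By Theorem~\ref{thm:poisson} it is the image of some $\tilde F\in S(\mathfrak g)^{\mathfrak g}$, which is even, since its odd component has zero image. The space $S(\mathfrak g)^{\mathfrak g}$ is graded by the polynomial degree, and its elements have $\operatorname{ad}h$-weight $0$, so on it the Kazhdan degree is twice the polynomial degree. Thus the Kazhdan components of $\tilde F$ are invariant, and since $I$ is Kazhdan homogeneous we may replace $\tilde F$ by its component of degree $n$. Its symmetrization $c$ is even and commutes with $\mathfrak g$, so $c\in Z(U(\mathfrak g))$, and $c\in U_{\le n}$ has symbol $\tilde F$. Then $z-\mathrm{Pr}(c)\in Z(U(\mathfrak g,e))\cap Q_{\le n-1}$, and the induction hypothesis applies.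

\emph{Injectivity.} Let $0\ne c\in Z(U(\mathfrak g))$. It is a finite combination of PBW monomials, so it has a nonzero symbol $t=\sigma_n(c)$ in some degree $n$. From $[y,c]=0$ we get $\{y,t\}=0$ for all $y\in\mathfrak g$, so $t\in S(\mathfrak g)^{\mathfrak g}$. By Theorem~\ref{thm:poisson} the image of $t$ in $B$ is nonzero. This image is $\sigma_n(\mathrm{Pr}(c))$, so $\mathrm{Pr}(c)\ne0$. \qed

\begin{thebibliography}{9}

\bibitem{Ko}
Kostant, 1963.

\bibitem{ZS}
Yang Zeng and Bin Shu,
\emph{Highest weight theory for minimal finite $W$-superalgebras and related Whittaker categories},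
arXiv:2209.00921 (2022).

\end{thebibliography}
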